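\title{A model of $\mathsf{ZF}$ that is not definable in its Cohen extensions}

\begin{abstract}
We show that a countable transitive model of $\mathsf{ZF}$ need not be definable, even with parameters, in its symmetric extensions: if there is a countable transitive model of $\mathsf{ZF}$, then there is one that is not definable in any of its extensions by a Cohen real. More generally, let $M$ be a countable transitive model of $\mathsf{ZFC}$ and $\kappa$ an infinite regular cardinal of $M$. We construct $V\supseteq M$ with the same ordinals, satisfying $\mathsf{ZF}$ and $\mathsf{DC}_\delta$ for all $\delta<\kappa$, that is not definable in $V[g]$ whenever $g\notin V$ is generic over $V$ for a forcing in $M$ that is ${<}\kappa$-distributive in $M$. The model $V$ is a symmetric extension of $M$ by a class forcing. A definition of $V$ in $V[g]$ would be forced, and would therefore also define two different models of the same kind inside a common generic extension.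
\end{abstract}

\section{The question and the answer}

We work in $\mathsf{ZFC}$, and \emph{ctm} abbreviates ``countable transitive model''. Let $V$ be a ctm of $\mathsf{ZF}$; the Axiom of Choice is not assumed in $V$. Since $V$ is countable, generic filters over $V$ exist below every condition. This paper is about whether an extension of $V$ by forcing can tell which of its elements belong to $V$. We pose the question for symmetric extensions, which include generic extensions as a special case.

A \emph{notion of forcing} is a preordered set $\mathbb P$ with a largest element $\mathbf 1$, and $q\le p$ means that $q$ extends $p$. A \emph{$\mathbb P$-name} is a set of pairs $(p,\dot y)$ with $p\in\mathbb P$ and $\dot y$ a $\mathbb P$-name, and for $G\subseteq\mathbb P$ its value is $\dot x^G=\{\dot y^G:(p,\dot y)\in\dot x\text{ for some }p\in G\}$. An automorphism $\pi$ of $\mathbb P$ acts on names by the recursion $\pi\dot x=\{(\pi p,\pi\dot y):(p,\dot y)\in\dot x\}$.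

A \emph{symmetric system} in $V$ is a triple $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)\in V$, where $\mathbb P$ is a notion of forcing, $\mathcal G$ is a group of automorphisms of $\mathbb P$, and $\mathcal F$ is a normal filter of subgroups of $\mathcal G$: a nonempty family of subgroups that is closed under supergroups, finite intersections and conjugation by elements of $\mathcal G$. A name $\dot x$ is \emph{symmetric} if $\{\pi\in\mathcal G:\pi\dot x=\dot x\}\in\mathcal F$, and \emph{hereditarily symmetric} if it is symmetric and every name appearing in it is hereditarily symmetric. If $G$ is $\mathbb P$-generic over $V$, the \emph{symmetric extension} $V[G]_{\mathcal S}$ is the set of values $\dot x^G$ of hereditarily symmetric names $\dot x\in V$. It is a transitive model of $\mathsf{ZF}$ with $V\subseteq V[G]_{\mathcal S}\subseteq V[G]$. If $\mathcal G=\{\mathrm{id}\}$ and $\mathcal F=\{\{\mathrm{id}\}\}$, then every name is hereditarily symmetric and $V[G]_{\mathcal S}=V[G]$.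

For transitive models $V\subseteq W$ we say that $V$ is \emph{definable in $W$} if there are a first-order formula $\varphi(x,y)$ and a parameter $a\in W$ with $V=\{x\in W:W\models\varphi(x,a)\}$. The formula and the parameter may depend on $V$ and $W$.

\begin{quote}
\textbf{Question.} Is $V$ definable in $V[G]_{\mathcal S}$ for every ctm $V$ of $\mathsf{ZF}$, every symmetric system $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)\in V$ and every $\mathbb P$-generic filter $G$ over $V$?
\end{quote}

For each ordinal $\alpha\in V$, the set of elements of $V$ of rank below $\alpha$ belongs to $V$, hence to $V[G]_{\mathcal S}$. So every bounded piece of $V$ is available as a parameter, and the question is whether one formula with one set as a parameter recognizes all the pieces at once. The simplest cases suggest that it does. If every set in $V$ is constructible, then the formula $x\in L$ defines $V$ in the extension, because the constructible hierarchy is the same in all transitive models of $\mathsf{ZF}$ with the same ordinals. For the same reason, if $V=L(a)^V$ is constructed from a transitive set $a\in V$, then $x\in L(a)$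 defines $V$, whether or not $V$ satisfies choice. It is also known that the answer is positive whenever $V\models\mathsf{ZFC}$. Karagila and Schilhan \cite{KS} describe the general case as an open problem. We show that the answer is negative, already for the trivial group and Cohen forcing.

For a cardinal $\kappa$ let $\mathrm{Add}(\kappa,1)$ be the set ${}^{<\kappa}2$ of binary sequences of length below $\kappa$, ordered by reverse inclusion. A \emph{Cohen real} over $V$ is an $\mathrm{Add}(\omega,1)$-generic filter over $V$.

\begin{theorem}\label{thm:cohen}
If there is a ctm of $\mathsf{ZF}$, then there is a ctm $V$ of $\mathsf{ZF}$ such that for every Cohen real $g$ over $V$, the model $V$ is not definable in $V[g]$. Here $V[g]=V[g]_{\mathcal S}$ for the symmetric system $\mathcal S=(\mathrm{Add}(\omega,1),\{\mathrm{id}\},\{\{\mathrm{id}\}\})$.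
\end{theorem}

The construction has a parameter $\kappa$, which controls how much choice survives in $V$. A notion of forcing is \emph{${<}\kappa$-distributive} if the intersection of fewer than $\kappa$ dense open sets is dense; every notion of forcing is ${<}\omega$-distributive. For an ordinal $\delta$, the principle $\mathsf{DC}_\delta$ says: if $R$ is a relation, $X\ne\emptyset$, and for every $s\in X^{<\delta}$ there is $x\in X$ with $s\mathrel{R}x$, then there is $f\colon\delta\to X$ with $(f{\restriction}\eta)\mathrel{R}f(\eta)$ for all $\eta<\delta$. For finite $\delta$ this is a theorem of $\mathsf{ZF}$, and $\mathsf{DC}_\omega$ is the principle $\mathsf{DC}$ of dependent choices.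

\begin{theorem}\label{thm:main}
Let $M$ be a ctm of $\mathsf{ZFC}$ and $\kappa$ an infinite regular cardinal of $M$. There is a ctm $V\supseteq M$ with the same ordinals, satisfying $\mathsf{ZF}$ and $\mathsf{DC}_\delta$ for all $\delta<\kappa$, such that for every $\mathbb P\in M$ that is ${<}\kappa$-distributive in $M$ and every $\mathbb P$-generic filter $g$ over $V$ with $g\notin V$, the model $V$ is not definable in $V[g]$.
\end{theorem}

The hypothesis $g\notin V$ cannot be dropped, since otherwise $V[g]=V$. For $\kappa=\omega$ the theorem covers all notions of forcing in $M$ at once. For general $\kappa$ it applies to $\mathbb P=\mathrm{Add}(\kappa,1)^M$: in $M$, descending sequences of length below $\kappa$ have lower bounds in $\mathbb P$, so one can meet fewer than $\kappa$ dense open sets in turn, and every condition has two incompatible extensions, so that every generic $g$ lies outside $V$ (Lemma~\ref{lem:atoms}). With $\kappa=\omega_1^M$ this shows that definability can fail over models of $\mathsf{ZF}+\mathsf{DC}$. A reader interested only in Theorem~\ref{thm:cohen} may read ``fewer than $\kappa$'' as ``finitely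 many'' throughout.

Section~\ref{sec:psi} shows that ``$\varphi$ defines the ground model'' is equivalent to a first-order statement inside the ground model, which reduces non-definability to finding two different ground models with a common extension. Section~\ref{sec:example} carries this out for two Cohen reals and explains what must change in general. Sections~\ref{sec:Q}--\ref{sec:ZF} construct $V$ and verify the axioms, and Sections~\ref{sec:reduction} and~\ref{sec:flip} prove non-definability.

\section{Expressing definability inside the ground model}\label{sec:psi}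

\subsection*{Facts about set forcing}
For a set $x$ let $\check x=\{(\mathbf 1,\check y):y\in x\}$, and for names $u,v$ let
\[
\operatorname{op}(u,v)=\bigl\{(\mathbf 1,\{(\mathbf 1,u)\}),\ (\mathbf 1,\{(\mathbf 1,u),(\mathbf 1,v)\})\bigr\},
\]
whose value is the ordered pair of the values of $u$ and $v$. Automorphisms are understood to fix $\mathbf 1$, so $\pi\check x=\check x$ and $\pi\operatorname{op}(u,v)=\operatorname{op}(\pi u,\pi v)$. We write $\operatorname{ran}(\dot x)$ for the set of names appearing in $\dot x$. A set $D$ is \emph{dense below} $p$ if every extension of $p$ has an extension in $D$. Let $U$ be a ctm of $\mathsf{ZF}$ and $\mathbb P,\mathbb R\in U$ notions of forcing. We use the following textbook facts; only (F5) needs choice in $U$.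
\begin{itemize}
\item[(F1)] \emph{Forcing theorem.} Let $p\Vdash_{\mathbb P}\varphi(\dot x,\dots)$ mean that $U[h]\models\varphi(\dot x^h,\dots)$ for every $\mathbb P$-generic $h\ni p$ over $U$. This relation is definable over $U$ from $\mathbb P$, by a formula that depends only on $\varphi$ and not on $U$. If $h$ is generic and $U[h]\models\varphi(\dot x^h,\dots)$, then some $p\in h$ forces $\varphi(\dot x,\dots)$. The model $U[h]$ is the least transitive model of $\mathsf{ZF}$ that includes $U\cup\{h\}$, it has the ordinals of $U$, and it satisfies choice if $U$ does.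
\item[(F2)] \emph{Density.} If $p\Vdash\varphi$ and $q\le p$, then $q\Vdash\varphi$. A condition $p$ fails to force $\varphi$ if and only if some $q\le p$ forces $\neg\varphi$; hence $p\Vdash\varphi$ if the conditions forcing $\varphi$ are dense below $p$. If $D\in U$ is dense below $p$, then every generic filter containing $p$ meets $D$.
\item[(F3)] \emph{Symmetry lemma.} If $\pi\in U$ is an automorphism of $\mathbb P$, then $p\Vdash\varphi(\dot x,\dots)$ if and only if $\pi p\Vdash\varphi(\pi\dot x,\dots)$.
\item[(F4)] \emph{Product lemma.} If $h\times H$ is $\mathbb P\times\mathbb R$-generic over $U$, then $H$ is $\mathbb R$-generic over $U$ and $h$ is $\mathbb P$-generic over $U[H]$.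
\item[(F5)] \emph{Closure.} If $U\models\mathsf{ZFC}$ and, in $U$, every descending sequence in $\mathbb P$ of length below $\kappa$ has a lower bound, then every function $\eta\to U$ in $U[h]$ with $\eta<\kappa$ belongs to $U$.
\end{itemize}

\subsection*{When the generic filter is new}
The hypothesis $g\notin V$ concerns one filter, while the proof will pass to other generic filters. We therefore replace it by a property of a condition. Call $e\in\mathbb P$ an \emph{atom} if any two extensions of $e$ are compatible, and call $d\in\mathbb P$ \emph{atomless} if no $e\le d$ is an atom. Extensions of atomless conditions are atomless.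

\begin{lemma}\label{lem:atoms}
Let $U$ be a transitive model of $\mathsf{ZF}$, let $\mathbb P\in U$, and let $h$ be $\mathbb P$-generic over $U$. Then $h\notin U$ if and only if $h$ contains an atomless condition.
\end{lemma}

\begin{proof}
Let $d\in h$ be atomless. Every $e\le d$ has two incompatible extensions, and they are not both in $h$, so $\mathbb P\setminus h$ is dense below $d$. If $h$ were in $U$, then $h$ would meet $\mathbb P\setminus h$.

Conversely, suppose that $h$ contains no atomless condition. A condition is atomless or has an atom below it, so the set of conditions that are atoms or atomless is dense, and $h$ contains an atom $e$. We claim that $h$ is the set of conditions compatible with $e$, which belongs to $U$. Elements of $h$ are compatible with $e$ because $h$ is directed. If $z\le x,e$, then every $y\le e$ is compatible with $z$ and so has an extension below $x$. Thus $\{y:y\le x\}$ is dense below $e$, it meets $h$, and $x\in h$.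
\end{proof}

\subsection*{The formula $\Psi_\varphi$}
The forcing language has a name for each element of the ground model but no formula for the ground model itself. The statement that $\varphi$ defines the ground model can nevertheless be expressed by quantifying, in the ground model, over names and conditions. For a formula $\varphi(x,y)$ let $\Psi_\varphi(d,\dot a,\mathbb P)$ say that $\mathbb P$ is a notion of forcing, $d\in\mathbb P$, $\dot a$ is a $\mathbb P$-name, and
\begin{itemize}
\item[(i)] $d\Vdash_{\mathbb P}\varphi(\check y,\dot a)$ for every set $y$;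
\item[(ii)] for every $\mathbb P$-name $\dot x$ and every $e'\le d$ with $e'\Vdash_{\mathbb P}\varphi(\dot x,\dot a)$ there are $e''\le e'$ and a set $y$ with $e''\Vdash_{\mathbb P}\dot x=\check y$.
\end{itemize}
By (F1) this is a first-order formula that depends only on $\varphi$. Both (i) and (ii) pass from $d$ to its extensions.

\begin{lemma}\label{lem:psi}
Let $U$ be a ctm of $\mathsf{ZF}$, let $\mathbb P\in U$, let $\dot a\in U$ be a $\mathbb P$-name, and let $h$ be $\mathbb P$-generic over $U$. Then $U=\{x\in U[h]:U[h]\models\varphi(x,\dot a^h)\}$ if and only if $U\models\Psi_\varphi(d,\dot a,\mathbb P)$ for some $d\in h$.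
\end{lemma}

\begin{proof}
Let $d\in h$ and $U\models\Psi_\varphi(d,\dot a,\mathbb P)$. By (i), $U[h]\models\varphi(y,\dot a^h)$ for all $y\in U$. Now let $U[h]\models\varphi(\dot x^h,\dot a^h)$. Some $e\in h$ forces $\varphi(\dot x,\dot a)$, and we may take $e\le d$. Clause (ii) applies to every extension $e'$ of $e$, so the set of $e''$ that force $\dot x=\check y$ for some $y\in U$ is dense below $e$. It belongs to $U$ by Separation, so $h$ meets it and $\dot x^h\in U$.

Conversely, suppose that $\varphi(\cdot,\dot a^h)$ defines $U$ in $U[h]$. The following sets are computed in $U$. Let $D_1$ be the set of $e$ that satisfy (i) or force $\neg\varphi(\check y,\dot a)$ for some $y$. It is dense by (F2). No $e\in h$ forces $\neg\varphi(\check y,\dot a)$, so some $d_1\in h$ satisfies (i). Let $D_2$ be the set of $e$ that satisfy (ii) or are \emph{bad}, meaning that for some name $\dot x$ we have $e\Vdash\varphi(\dot x,\dot a)$ and $e\Vdash\dot x\ne\check y$ for all $y$. If (ii) fails for $e$, witnessed by $e'\le e$ and $\dot x$, then no extension of $e'$ forces $\dot x=\check y$ for any $y$, so $e'$ is bad by (F2). Hence $D_2$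 is dense. A bad condition in $h$ would give an element $\dot x^h\notin U$ satisfying $\varphi(\cdot,\dot a^h)$, so some $d_2\in h$ satisfies (ii). Any $d\in h$ below $d_1$ and $d_2$ works.
\end{proof}

\begin{corollary}\label{cor:two}
Let $U,U'$ be ctms of $\mathsf{ZF}$ that both satisfy $\Psi_\varphi(d,b,\mathbb P)$ for the same $d,b,\mathbb P\in U\cap U'$. If $h\ni d$ is $\mathbb P$-generic over both models and $U[h]=U'[h]$, then $U=U'$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:psi}, both models equal $\{x\in W:W\models\varphi(x,b^h)\}$, where $W=U[h]=U'[h]$.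
\end{proof}

\section{Two Cohen reals}\label{sec:example}

Corollary~\ref{cor:two} suggests the strategy. Let $V$ itself be obtained by forcing over $M$. If $\varphi$ defines $V$ in $V[g]$, then $V$ satisfies an instance of $\Psi_\varphi$, a condition $p$ forces this over $M$, and so the instance holds in every model built like $V$ from a generic filter containing $p$. We look for two different such models with a common extension. The smallest case already shows the whole argument.

Let $\mathbb P=\mathrm{Add}(\omega,1)$, identify a generic filter with its union in ${}^\omega2$, and write $|e|$ for the length of $e\in\mathbb P$. Call $(c,x)\in{}^\omega2\times{}^\omega2$ a \emph{generic pair} if $\{(e,q):e\subseteq c,\ q\subseteq x\}$ is $\mathbb P\times\mathbb P$-generic over $M$.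

\begin{proposition}\label{prop:toy}
Let $M$ be a ctm of $\mathsf{ZF}$ and $(c,x)$ a generic pair. Then $M[x]$ is not definable in $M[x][c]$ by a formula whose parameter lies in $M[c]$.
\end{proposition}

\begin{proof}
Suppose that $\varphi(\cdot,\dot a^c)$ defines $M[x]$ in $M[x][c]$, where $\dot a\in M$. By (F4) and Lemma~\ref{lem:psi}, $M[x]\models\Psi_\varphi(d,\dot a,\mathbb P)$ for some $d\subseteq c$. The three parameters lie in $M$, so by (F1) there is $p\subseteq x$ such that $M[y]\models\Psi_\varphi(d,\dot a,\mathbb P)$ for every Cohen real $y\supseteq p$ over $M$. Let $n=|p|$. We flip $x$ along $c$ from $n$ on. For binary sequences $e,q$ of length at most $\omega$ with $|e|\ge|q|$, let $\tau_eq$ have length $|q|$, with $(\tau_eq)(k)=q(k)$ for $k<n$ and $(\tau_eq)(k)=q(k)+e(k)\bmod 2$ for $k\ge n$. Then $\tau_e\tau_eq=q$. Put $x'=\tau_cx\supseteq p$.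

The pair $(c,x')$ is generic. Let $D\in M$ be dense open in $\mathbb P\times\mathbb P$ and let $D^*=\{(e,\tau_eq):(e,q)\in D,\ |e|\ge|q|\}$. Given $(e_0,q_0)$, extend $e_0$ to $e_1$ with $|e_1|\ge|q_0|$, choose $(e,q)\in D$ below $(e_1,\tau_{e_1}q_0)$, and lengthen $e$ so that $|e|\ge|q|$. Then $\tau_eq\supseteq\tau_e\tau_{e_1}q_0=q_0$, because $e$ and $e_1$ agree below $|q_0|$. So $D^*$ is dense, and there is $(e,q)\in D$ with $e\subseteq c$ and $\tau_eq\subseteq x$. Flipping again gives $q\subseteq x'$.

By (F4), $x'$ is a Cohen real over $M$ and $c$ is generic over $M[x']$. Each of $x,x'$ is computed from the other and $c$, so $M[x][c]=M[x'][c]$ by the minimality in (F1). Both $M[x]$ and $M[x']$ satisfy $\Psi_\varphi(d,\dot a,\mathbb P)$, so $M[x]=M[x']$ by Corollary~\ref{cor:two}. But $c(k)=1$ if and only if $x(k)\ne x'(k)$, for $k\ge n$. Hence $c\in M[x]$, contrary to Lemma~\ref{lem:atoms}.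
\end{proof}

The restriction on the parameter is essential: if every set in $M$ is constructible, then $M[x]$ is defined in $M[x][c]$ from the parameter $x$ as $L[x]$. The flip respects the finite condition $p$ but it changes $x$. Four requirements lead from this example to the construction. We describe them for $\kappa=\omega$ and a Cohen real $c$.

\emph{Room above every parameter.} A parameter is a set, so its name involves only a set of coordinates of the forcing that produces $V$. We use a proper class of levels $\mu$, add generic subsets of $\mu$ by $\mathrm{Add}(\mu,1)$ at level $\mu$, and flip only at levels above the name of the parameter. This matches the observation that $V$ cannot be of the form $L(a)$.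

\emph{Flips must preserve conditions.} Bitwise addition is no longer available: if $q\in M$ is a condition of $\mathrm{Add}(\mu,1)$ of length $\omega$, then $q+c\notin M$. Instead we add two generic subsets $x_{\mu,\nu,0},x_{\mu,\nu,1}$ of $\mu$ for each $\nu$ and interchange them when $c(\nu)=1$. A condition is allowed to mention only finitely many of these sets, so that a finite part of $c$ determines its flip.

\emph{Power Set.} With finite supports, the sequence $r_\mu$ of the first bits of $x_{\mu,\nu,0}$, $\nu<\omega$, is a real not added by the levels below $\mu$, since a condition mentions only finitely many $\nu$ and can be extended to make $r_\mu$ differ from any given real. The union of the extensions by bounded parts of the forcing acquires new reals at unboundedly many stages and violates Power Set. We must pass to a symmetric submodel that omits the reals $r_\mu$, and hence omits the map $\nu\mapsto(x_{\mu,\nu,0},x_{\mu,\nu,1})$.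

\emph{The flip must remain visible.} The submodel should still record which member of a pair comes first. We therefore add infinitely many pairs $(x_{\mu,\nu,\xi,0},x_{\mu,\nu,\xi,1})$, $\xi<\omega$, for each $\mu,\nu$, and we permute the index $\xi$ but never the last index. The submodel contains the map sending $\nu$ to the \emph{set} of these ordered pairs. This map changes at $\nu$ exactly when $c(\nu)=1$, and it does not select one pair for each $\nu$.

\section{The class forcing and its symmetric names}\label{sec:Q}

Fix $M$ and $\kappa$ as in Theorem~\ref{thm:main}. Cardinalities, cofinalities and the objects defined in this section are computed in $M$, and a \emph{class} is a subset of $M$ definable over $M$ with parameters.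

\subsection*{The forcing}
Let $C$ be the class of all cardinals $\rho^+$ such that $\rho>\kappa$ is a strong limit cardinal of cofinality at least $\kappa$. The elements of $C$ are regular, and $C$ is a proper class: $\beth_{\alpha+\kappa}$ is a strong limit cardinal of cofinality $\operatorname{cf}(\kappa)=\kappa$, so $(\beth_{\alpha+\kappa})^+\in C$ whenever $\beth_{\alpha+\kappa}>\kappa$. Let
\[
I=\{(\mu,\nu,\xi):\mu\in C,\ \nu<\mu,\ \xi<\kappa\},\qquad I_{<\lambda}=\{(\mu,\nu,\xi)\in I:\mu<\lambda\}.
\]
Elements of $I$ are \emph{cells}, the set $\{(\mu,\nu,\xi):\xi<\kappa\}$ is the \emph{column} $(\mu,\nu)$, and elements $(\mu,\nu,\xi,i)$ of $I\times2$ are \emph{coordinates}.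

A condition $p\in Q$ is a function with $\operatorname{dom}(p)\subseteq I\times 2$, $|\operatorname{dom}(p)|<\kappa$ and $p(\mu,\nu,\xi,i)\in{}^{<\mu}2$. Put $q\le p$ if $\operatorname{dom}(q)\supseteq\operatorname{dom}(p)$ and $q(c)\supseteq p(c)$ for all $c\in\operatorname{dom}(p)$. The largest condition is $\emptyset$. The \emph{support} $\operatorname{supp}(p)$ is the set of cells $\iota$ with $(\iota,i)\in\operatorname{dom}(p)$ for some $i$. For a class $J\subseteq I$ let $p{\restriction}J=p{\restriction}(J\times2)$ and $Q_J=\{p\in Q:\operatorname{supp}(p)\subseteq J\}$. We write $Q_{<\lambda}$ for the set $Q_{I_{<\lambda}}$ and $p{\restriction}\lambda$ for $p{\restriction}I_{<\lambda}$. We have $p\le p{\restriction}J$, and we will often use the following amalgamation: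
\begin{equation}\label{eq:amalg}
\text{if }r\in Q_J\text{ and }r\le p{\restriction}J,\text{ then }p'=r\cup p{\restriction}(I\setminus J)\in Q,\quad p'\le p,\quad p'{\restriction}J=r.
\end{equation}

The class $C$ is chosen so that at each $\theta\in C$ the forcing splits into a part of size below $\theta$ and a part that is closed under sequences of length below $\theta$, as long as only fewer than $\kappa$ cells of the upper part are considered.

\begin{lemma}\label{lem:size}
The following hold in $M$.
\begin{itemize}
\item[(a)] If $\theta\in C$, then $|Q_{<\theta}|<\theta$.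
\item[(b)] If $\theta\in C$, $E\subseteq I\setminus I_{<\theta}$ and $|E|<\kappa$, then every descending sequence in $Q_E$ of length below $\theta$ has a lower bound in $Q_E$.
\item[(c)] Every descending sequence in $Q_{<\lambda}$ of length below $\kappa$ has a lower bound in $Q_{<\lambda}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\theta=\rho^+$ and $\mu=\sigma^+\in C\cap\theta$. Then $\mu\le\rho$, and $\mu\ne\rho$ because $\rho$ is a limit cardinal. So $\mu<\rho$ and $|{}^{<\mu}2|\le\mu\cdot2^\sigma=2^\sigma<\rho$, as $\rho$ is a strong limit. Hence there are at most $\rho$ pairs consisting of a coordinate in $I_{<\theta}\times 2$ and a possible value there, and a condition in $Q_{<\theta}$ is a set of fewer than $\kappa$ such pairs. For $\eta<\kappa\le\operatorname{cf}(\rho)$ every function $\eta\to\rho$ is bounded, so $\rho^{|\eta|}\le\rho\cdot\sup_{\sigma<\rho}\sigma^{|\eta|}\le\rho$, again because $\rho$ is a strong limit. Thus $|Q_{<\theta}|\le\rho$.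

(b) Take the union at each coordinate. The domain of the result is included in $E\times2$, so it has size below $\kappa$. At a coordinate $(\mu,\nu,\xi,i)$ we take the union of a chain of fewer than $\theta\le\mu$ elements of ${}^{<\mu}2$, which lies in ${}^{<\mu}2$ because $\mu$ is regular.

(c) Take unions again. The domain has size below $\kappa$ because $\kappa$ is regular, and the values are admissible because each $\mu\in C$ is regular and larger than $\kappa$.
\end{proof}

\subsection*{The group and the names}
Let $\Gamma$ be the group of bijections $\pi$ of $I$ that map each column to itself and move fewer than $\kappa$ cells. Such a $\pi$ is coded by its restriction to the set of moved cells, so $\Gamma$ is a class. It acts on $Q$ by automorphisms: $(\pi p)(\pi\iota,i)=p(\iota,i)$. The two coordinates of a cell are moved together and are never interchanged. The action extends to $Q$-names, by which we always mean sets in $M$; every $Q$-name is a $Q_{<\lambda}$-name for some $\lambda$.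

For $E\subseteq I$ with $|E|<\kappa$ let $\operatorname{fix}(E)=\{\pi\in\Gamma:\pi{\restriction}E=\mathrm{id}\}$. We say that $E$ \emph{supports} $\dot x$ if $\pi\dot x=\dot x$ for all $\pi\in\operatorname{fix}(E)$; supports always have size below $\kappa$. Let $\mathsf{HS}$ be the class of names $\dot x$ such that $\dot x$ has a support and $\operatorname{ran}(\dot x)\subseteq\mathsf{HS}$, and let $\mathsf{HS}_{<\lambda}$ consist of the $Q_{<\lambda}$-names in $\mathsf{HS}$. Every $\check x$ is in $\mathsf{HS}_{<0}$ with support $\emptyset$, and if $u,v\in\mathsf{HS}$, then $\operatorname{op}(u,v)\in\mathsf{HS}$, supported by the union of supports of $u$ and $v$. Let $\Gamma_\lambda$ be the set of $\pi\in\Gamma$ that are the identity off $I_{<\lambda}$.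

\begin{lemma}\label{lem:HS}
\begin{itemize}
\item[(a)] Each $\pi\in\Gamma$ induces a bijection of $\mathsf{HS}$.
\item[(b)] Let $\dot x$ be a $Q_{<\lambda}$-name. Then $\pi\dot x$ depends only on $\pi{\restriction}I_{<\lambda}$. If $|E|<\kappa$ and $\dot x$ is fixed by every element of $\operatorname{fix}(E)\cap\Gamma_\lambda$, then $E\cap I_{<\lambda}$ supports $\dot x$.
\item[(c)] $\mathsf{HS}_{<\lambda}$ is the class of hereditarily symmetric names of the symmetric system $\mathcal S_\lambda=(Q_{<\lambda},\Gamma_\lambda,\mathcal F_\lambda)\in M$, where $\mathcal F_\lambda$ consists of the subgroups of $\Gamma_\lambda$ that include $\operatorname{fix}(E)\cap\Gamma_\lambda$ for some $E\subseteq I_{<\lambda}$ with $|E|<\kappa$.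
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $E$ supports $\dot x$ and $\sigma\in\operatorname{fix}(\pi E)$, then $\pi^{-1}\sigma\pi\in\operatorname{fix}(E)$, so $\sigma\pi\dot x=\pi\dot x$. Thus $\pi E$ supports $\pi\dot x$. By induction $\pi$ maps $\mathsf{HS}$ into itself, and $\pi^{-1}$ induces the inverse map.

(b) The first statement holds for conditions in $Q_{<\lambda}$ and follows for names by induction. Given $\pi\in\operatorname{fix}(E\cap I_{<\lambda})$, let $\pi'$ agree with $\pi$ on $I_{<\lambda}$ and be the identity elsewhere. Since $\pi$ preserves columns, $\pi'\in\operatorname{fix}(E)\cap\Gamma_\lambda$, and $\pi\dot x=\pi'\dot x=\dot x$.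

(c) The family $\mathcal F_\lambda$ is a filter because $\operatorname{fix}(E)\cap\operatorname{fix}(E')=\operatorname{fix}(E\cup E')$, and it is normal because $\pi\operatorname{fix}(E)\pi^{-1}=\operatorname{fix}(\pi E)$. By (b), a $Q_{<\lambda}$-name has a support if and only if it has one inside $I_{<\lambda}$, and this holds if and only if its stabilizer in $\Gamma_\lambda$ belongs to $\mathcal F_\lambda$.
\end{proof}

\subsection*{The model $V_G$}
A filter $G\subseteq Q$ is \emph{$Q$-generic over $M$} if it meets every dense subclass of $Q$. There are countably many such classes, so generic filters exist below every condition. If a class $D$ is dense below $r\in G$, then $G$ meets $D$, since $D$ together with the conditions incompatible with $r$ is dense. If $p\in G$, then $p{\restriction}J\in G$. If $t,r\in G$ have disjoint supports, then $t\cup r\in G$, because a common extension of $t$ and $r$ extends $t\cup r$.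

The set $G_{<\lambda}=G\cap Q_{<\lambda}$ is $Q_{<\lambda}$-generic over $M$. It is directed, because the restriction to $\lambda$ of a common extension in $G$ of two of its elements is a common extension in $G_{<\lambda}$; and if $D\in M$ is dense in $Q_{<\lambda}$, then $\{p:p{\restriction}\lambda\in D\}$ is dense in $Q$ by \eqref{eq:amalg}. For a $Q_{<\lambda}$-name $\dot x$ we have $\dot x^G=\dot x^{G_{<\lambda}}$. Put
\[
N^G_{<\lambda}=\{\dot x^G:\dot x\in\mathsf{HS}_{<\lambda}\},\qquad V_G=\bigcup_{\lambda\in M}N^G_{<\lambda}=\{\dot x^G:\dot x\in\mathsf{HS}\}.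
\]
By Lemma~\ref{lem:HS}(c), $N^G_{<\lambda}=M[G_{<\lambda}]_{\mathcal S_\lambda}$ is a transitive model of $\mathsf{ZF}$ with $M\subseteq N^G_{<\lambda}\subseteq M[G_{<\lambda}]$. These models increase with $\lambda$, so $V_G$ is countable and transitive, includes $M$, and has the ordinals of $M$.

The sets promised in Section~\ref{sec:example} are in $V_G$. For a coordinate $c=(\mu,\nu,\xi,i)$ let $x^G_c=\bigcup\{p(c):p\in G,\ c\in\operatorname{dom}(p)\}$. For $\mu\in C$ and $\nu<\mu$ let
\[
A^G_{\mu,\nu}=\{(x^G_{\mu,\nu,\xi,0},x^G_{\mu,\nu,\xi,1}):\xi<\kappa\},\qquad A^G_\mu=\{(\nu,z):\nu<\mu,\ z\in A^G_{\mu,\nu}\},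
\]
so that $A^G_{\mu,\nu}$ is the fiber of $A^G_\mu$ at $\nu$.

\begin{lemma}\label{lem:A}
Let $G$ be $Q$-generic over $M$ and $\mu\in C$. The functions $x^G_{\mu,\nu,\xi,i}$ for $\nu<\mu$, $\xi<\kappa$, $i<2$ are pairwise distinct elements of ${}^\mu2$, and $A^G_\mu\in V_G$.
\end{lemma}

\begin{proof}
For a coordinate $c$ at level $\mu$ and $\beta<\mu$, the conditions $p$ with $c\in\operatorname{dom}(p)$ and $p(c)$ longer than $\beta$ are dense. For $c\ne c'$ at level $\mu$, extend a given condition so that its values at $c$ and $c'$ have the same length, then append $0$ to one and $1$ to the other; this shows $x^G_c\ne x^G_{c'}$.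

For $c=(\iota,i)$ let $\dot x_c=\{(p,\operatorname{op}(\check\beta,\check\jmath)):\operatorname{dom}(p)=\{c\},\ \beta\in\operatorname{dom}(p(c)),\ p(c)(\beta)=j\}$. Then $\dot x_c^G=x_c^G$, because $p\in G$ and $c\in\operatorname{dom}(p)$ imply $p{\restriction}\{c\}\in G$. Moreover $\pi\dot x_{\iota,i}=\dot x_{\pi\iota,i}$, so $\{\iota\}$ supports $\dot x_{\iota,i}$ and $\dot x_{\iota,i}\in\mathsf{HS}$. Let $\dot z_\iota=\operatorname{op}(\dot x_{\iota,0},\dot x_{\iota,1})$, so that $\pi\dot z_\iota=\dot z_{\pi\iota}$. Since $\Gamma$ permutes each column, the name $\dot A_\mu=\{(\emptyset,\operatorname{op}(\check\nu,\dot z_{\mu,\nu,\xi})):\nu<\mu,\ \xi<\kappa\}$ is fixed by all of $\Gamma$. It lies in $\mathsf{HS}$, and its value is $A^G_\mu$.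
\end{proof}

\section{The forcing relation and homogeneity}\label{sec:forcing}

Since $Q$ is a proper class, (F1) does not apply to $V_G$, and we need a forcing relation that is definable over $M$. Atomic formulas involve two names, which are sets, so set forcing handles them once we know that the choice of the bounded part of $Q$ is irrelevant.

Let $\varphi$ be $\dot x\in\dot y$ or $\dot x=\dot y$ with $Q_{<\lambda}$-names $\dot x,\dot y$, let $\lambda<\lambda'$ and $p\in Q$. We claim that $p{\restriction}\lambda\Vdash_{Q_{<\lambda}}\varphi$ if and only if $p{\restriction}\lambda'\Vdash_{Q_{<\lambda'}}\varphi$. The argument given for $G_{<\lambda}$ shows that a $Q_{<\lambda'}$-generic filter containing $p{\restriction}\lambda'$ restricts to a $Q_{<\lambda}$-generic filter containing $p{\restriction}\lambda$, and the two filters give $\dot x,\dot y$ the same values. This proves the forward implication, for $\varphi$ and for $\neg\varphi$. If $p{\restriction}\lambda$ does not force $\varphi$, then some $r\le p{\restriction}\lambda$ in $Q_{<\lambda}$ forces $\neg\varphi$. The condition $r'=r\cup p{\restriction}(I_{<\lambda'}\setminus I_{<\lambda})$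 extends $p{\restriction}\lambda'$ and has $r'{\restriction}\lambda=r$, so it forces $\neg\varphi$ for $Q_{<\lambda'}$, and $p{\restriction}\lambda'$ does not force $\varphi$.

We regard formulas as built from $\in,=,\wedge,\neg,\forall$. For $p\in Q$ and names in $\mathsf{HS}$ define:
\begin{itemize}
\item for atomic $\varphi$, $p\Vdash\varphi$ if $p{\restriction}\lambda\Vdash_{Q_{<\lambda}}\varphi$ for some (equivalently, every) $\lambda$ such that the names in $\varphi$ are in $\mathsf{HS}_{<\lambda}$;
\item $p\Vdash\varphi\wedge\psi$ if $p\Vdash\varphi$ and $p\Vdash\psi$;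
\item $p\Vdash\neg\varphi$ if no $q\le p$ forces $\varphi$;
\item $p\Vdash\forall x\,\varphi(x)$ if $p\Vdash\varphi(\dot x)$ for all $\dot x\in\mathsf{HS}$.
\end{itemize}
For each formula this relation is definable over $M$, by (F1) in the atomic case and by induction otherwise. We say that $p$ \emph{decides} $\varphi$ if $p\Vdash\varphi$ or $p\Vdash\neg\varphi$. By the clause for $\neg$, the conditions deciding $\varphi$ are dense.

\begin{lemma}\label{lem:forcing}
Let $\varphi$ be a formula with names $\dot x,\dots$ from $\mathsf{HS}$.
\begin{itemize}
\item[(a)] If $p\Vdash\varphi$ and $q\le p$, then $q\Vdash\varphi$.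
\item[(b)] If the conditions forcing $\varphi$ are dense below $p$, then $p\Vdash\varphi$.
\item[(c)] If $G$ is $Q$-generic over $M$, then $V_G\models\varphi(\dot x^G,\dots)$ if and only if some $p\in G$ forces $\varphi(\dot x,\dots)$.
\item[(d)] If $\pi\in\Gamma$, then $p\Vdash\varphi(\dot x,\dots)$ if and only if $\pi p\Vdash\varphi(\pi\dot x,\dots)$.
\end{itemize}
\end{lemma}

\begin{proof}
Each part is proved by induction on $\varphi$. In the atomic cases, $\lambda$ is such that the names are in $\mathsf{HS}_{<\lambda}$.

(a) For atomic $\varphi$, use $q{\restriction}\lambda\le p{\restriction}\lambda$. For $\neg$, extensions of $q$ are extensions of $p$. For $\wedge$ and $\forall$, apply the induction hypothesis to each conjunct or instance.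

(b) Let $\varphi$ be atomic and $r\le p{\restriction}\lambda$ in $Q_{<\lambda}$. By \eqref{eq:amalg}, $r\cup p{\restriction}(I\setminus I_{<\lambda})\le p$, so it has an extension $q$ forcing $\varphi$. Then $q{\restriction}\lambda\le r$ and $q{\restriction}\lambda\Vdash_{Q_{<\lambda}}\varphi$, and (F2) gives $p{\restriction}\lambda\Vdash_{Q_{<\lambda}}\varphi$. For $\neg\psi$: if some $r\le p$ forced $\psi$, then some $q\le r$ would force $\neg\psi$ and, by (a), also $\psi$, which is impossible. For $\wedge$ and $\forall$: the conditions forcing a given conjunct or instance are dense below $p$.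

(c) The atomic case is (F1) for $G_{<\lambda}$, since $p\in G$ implies $p{\restriction}\lambda\in G_{<\lambda}$ and atomic formulas are absolute. For $\wedge$, use (a) and the directedness of $G$. For the same reason no two elements of $G$ force $\psi$ and $\neg\psi$ respectively. So if some $p\in G$ forces $\neg\psi$, then $\psi$ fails in $V_G$ by the induction hypothesis. If $\psi$ fails in $V_G$, then an element of $G$ deciding $\psi$ cannot force $\psi$, so it forces $\neg\psi$. Now consider $\forall x\,\psi(x)$. If $p\in G$ forces it, then all instances hold in $V_G$. For the converse, the class of $q$ that force $\forall x\,\psi(x)$ or force $\neg\psi(\dot x)$ for some $\dot x\in\mathsf{HS}$ is dense: if $p\not\Vdash\psi(\dot x)$, then by (b) some $q\le p$ has no extension forcing $\psi(\dot x)$, which means $q\Vdash\neg\psi(\dot x)$. If $V_G\models\forall x\,\psi(x)$, then each $\psi(\dot x)$ is forced by an element of $G$, so no element of $G$ forces $\neg\psi(\dot x)$, and the element of $G$ in this class forces $\forall x\,\psi(x)$.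

(d) In the atomic case, $\pi$ induces an automorphism of $Q_{<\lambda}$ that lies in $M$, and $(\pi p){\restriction}\lambda=\pi(p{\restriction}\lambda)$; apply (F3). The case $\wedge$ is the induction hypothesis applied twice. For $\neg$, use that $\pi$ is an automorphism of $Q$, and for $\forall$, use Lemma~\ref{lem:HS}(a).
\end{proof}

The index $\xi$ leaves unused cells in every column. They allow us to move the part of a condition outside a given region out of the way, so that part carries no information about names determined by the region.

\begin{lemma}[Homogeneity]\label{lem:hom}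
Let $J=I_{<\lambda}\cup E$ with $|E|<\kappa$, and let $p\in Q$.
\begin{itemize}
\item[(a)] If $q\le p{\restriction}J$, then there is $\pi\in\Gamma$ with $\pi{\restriction}J=\mathrm{id}$ such that $\pi p$ and $q$ are compatible.
\item[(b)] If $p\Vdash\varphi$ and all names in $\varphi$ are fixed by every $\pi\in\Gamma$ with $\pi{\restriction}J=\mathrm{id}$, then $p{\restriction}J\Vdash\varphi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Work in $M$. Let $S=\operatorname{supp}(p)\setminus J$. Each column $(\mu,\nu)$ that meets $S$ has $\mu\ge\lambda$, so it meets $J$ only inside $E$. In each such column choose a set of cells that has the same size as the part of $S$ in that column and is disjoint from $\operatorname{supp}(p)\cup\operatorname{supp}(q)\cup E$; this is possible because the column has $\kappa$ cells and fewer than $\kappa$ are to be avoided. Let $T$ be the union of the chosen sets, and let $\pi$ interchange $S$ and $T$ column by column and fix all other cells. Then $\pi\in\Gamma$ and $\pi{\restriction}J=\mathrm{id}$. We have $(\pi p){\restriction}J=p{\restriction}J\ge q$, and $\operatorname{supp}(\pi p)\setminus J=T$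 is disjoint from $\operatorname{supp}(q)$. So $q\cup(\pi p){\restriction}T$ is a common extension of $q$ and $\pi p$.

(b) Given $q\le p{\restriction}J$, take $\pi$ from (a). By Lemma~\ref{lem:forcing}(d), $\pi p$ forces $\varphi$ with the same names, so a common extension of $q$ and $\pi p$ forces $\varphi$. By Lemma~\ref{lem:forcing}(b), $p{\restriction}J\Vdash\varphi$.
\end{proof}

The hypothesis of (b) holds for every name in $\mathsf{HS}_{<\lambda}$, by Lemma~\ref{lem:HS}(b), and for every name supported by $E$.

\begin{remark}\label{rem:choice}
Choice fails in $V_G$ at every level: the family $(A^G_{\mu,\nu})_{\nu<\kappa}$ has no choice function in $V_G$. Suppose that $\dot f^G$ is one, with $\dot f\in\mathsf{HS}$ supported by $E$. Choose $\nu<\kappa$ such that $E$ misses the column $(\mu,\nu)$, and $p\in G$ and $\xi$ such that $p$ forces that $\dot f$ is a function containing $\operatorname{op}(\check\nu,\dot z_{\mu,\nu,\xi})$. Let $\pi$ interchange $(\mu,\nu,\xi)$ with a cell $(\mu,\nu,\xi')\notin\operatorname{supp}(p)$, $\xi'\ne\xi$. Then $\pi\dot f=\dot f$, the union $p\cup\pi p$ is a condition, and $\pi p$ forces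 that $\dot f$ contains $\operatorname{op}(\check\nu,\dot z_{\mu,\nu,\xi'})$. For a generic $G^*\ni p\cup\pi p$ we get $x^{G^*}_{\mu,\nu,\xi,0}=x^{G^*}_{\mu,\nu,\xi',0}$, contrary to Lemma~\ref{lem:A}.
\end{remark}

\section{The axioms in $V_G$}\label{sec:ZF}

\begin{proposition}\label{prop:ZF}
If $G$ is $Q$-generic over $M$, then $V_G\models\mathsf{ZF}$, and $V_G\models\mathsf{DC}_\delta$ for all $\delta<\kappa$.
\end{proposition}

\begin{proof}
Write $V=V_G$ and $N_{<\lambda}=N^G_{<\lambda}$. Extensionality and Foundation hold because $V$ is a transitive set. Any two elements of $V$ lie in one of the transitive models $N_{<\lambda}$ of $\mathsf{ZF}$, which gives Pairing, Union and Infinity. It remains to prove Separation, Collection (which together give Replacement), Power Set and $\mathsf{DC}_\delta$. By Pairing, formulas with one parameter suffice. If $X=\dot X^G$, then every element of $X$ is $\dot y^G$ for some $\dot y\in\operatorname{ran}(\dot X)$.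

\medskip\noindent\emph{Separation.} The natural name for a definable subset collects a proper class of conditions; homogeneity reduces it to a set. Let $\dot X,\dot a\in\mathsf{HS}_{<\lambda}$ and
\[
\dot B=\{(p,\dot y):p\in Q_{<\lambda},\ \dot y\in\operatorname{ran}(\dot X),\ p\Vdash\dot y\in\dot X\wedge\varphi(\dot y,\dot a)\}\in M.
\]
Let $E$ be the union of supports of $\dot X$ and $\dot a$. Each $\pi\in\operatorname{fix}(E)$ permutes $Q_{<\lambda}$ and $\operatorname{ran}(\dot X)$, so Lemma~\ref{lem:forcing}(d) gives $\pi\dot B=\dot B$. Hence $\dot B\in\mathsf{HS}$. By Lemma~\ref{lem:forcing}(c), $\dot B^G\subseteq\{y\in\dot X^G:V\models\varphi(y,\dot a^G)\}$. Conversely, let $\dot y^G$ lie in the right side, with $\dot y\in\operatorname{ran}(\dot X)$. Some $p\in G$ forces $\dot y\in\dot X\wedge\varphi(\dot y,\dot a)$. By Lemma~\ref{lem:hom}(b) with $J=I_{<\lambda}$, so does $p{\restriction}\lambda\in G$, and $\dot y^G\in\dot B^G$.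

\medskip\noindent\emph{Collection.} Let $\dot X,\dot a\in\mathsf{HS}_{<\lambda}$, $X=\dot X^G$, $a=\dot a^G$, and $V\models\forall y\in X\,\exists z\,\varphi(y,z,a)$. In $M$ we can collect one witnessing condition and name for each possible part below $\lambda$, but the collected condition need not be in $G$. Homogeneity puts one of its translates into $G$, so we close the collected names under $\Gamma$.

Call $(p,\dot z)\in Q\times\mathsf{HS}$ a \emph{witness} for $(\dot y,r)\in\operatorname{ran}(\dot X)\times Q_{<\lambda}$ if $p{\restriction}\lambda=r$ and $p\Vdash\varphi(\dot y,\dot z,\dot a)$. By Collection in $M$ there is a set $T\in M$, $T\subseteq Q\times\mathsf{HS}$, that contains a witness for every pair that has one. Choose $\lambda'$ such that all names in $T$ are $Q_{<\lambda'}$-names. By Lemma~\ref{lem:HS}(b), $T_1=\{\pi\dot z:(p,\dot z)\in T,\ \pi\in\Gamma\}$ is obtained using only $\pi\in\Gamma_{\lambda'}$, so it is a set. It is closed under $\Gamma$ and included in $\mathsf{HS}$, so $\dot Z=\{(\emptyset,w):w\in T_1\}\in\mathsf{HS}$ with support $\emptyset$.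

Let $y=\dot y^G\in X$ with $\dot y\in\operatorname{ran}(\dot X)$. By Lemma~\ref{lem:forcing}(c) there are $p_0\in G$ and $\dot z_0\in\mathsf{HS}$ with $p_0\Vdash\varphi(\dot y,\dot z_0,\dot a)$. Put $r=p_0{\restriction}\lambda\in G$ and let $(p,\dot z)\in T$ be a witness for $(\dot y,r)$. By Lemma~\ref{lem:hom}(a) with $J=I_{<\lambda}$, the class of conditions below some $\pi p$ with $\pi{\restriction}I_{<\lambda}=\mathrm{id}$ is dense below $r=p{\restriction}\lambda$. So $\pi p\in G$ for some such $\pi$. This $\pi$ fixes $\dot y$ and $\dot a$, so $\pi p\Vdash\varphi(\dot y,\pi\dot z,\dot a)$, and $(\pi\dot z)^G\in\dot Z^G$ is a witness for $y$ in $V$.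

\medskip\noindent\emph{Power Set.} We must show that subsets of a given $X$ stop appearing at some stage. Let $X=\dot X^G$ with $\dot X\in\mathsf{HS}_{<\lambda}$, supported by $E_X\subseteq I_{<\lambda}$. Choose $\theta\in C$ with $\theta>\lambda$ and $\theta>|\operatorname{ran}(\dot X)|$. We show that every subset of $X$ in $V$ lies in $N_{<\theta}$; then the power set of $X$ computed in $N_{<\theta}$ is the power set of $X$ in $V$.

Let $B=\dot B^G\subseteq X$ with $\dot B\in\mathsf{HS}$ supported by $E$, and put $E_0=E\cap I_{<\theta}$ and $E_1=E\setminus E_0$. By homogeneity, membership in $\dot B$ depends only on the levels below $\theta$ and the cells in $E_1$. There are fewer than $\theta$ questions to settle, and $Q_{E_1}$ is closed enough to settle its share of all of them with one condition. Let $D\in M$ be the set of $r\in Q_{E_1}$ such that for every $\dot y\in\operatorname{ran}(\dot X)$ the set $\{t\in Q_{<\theta}:t\cup r\text{ decides }\dot y\in\dot B\}$ is dense in $Q_{<\theta}$.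

We claim that $D$ is dense in $Q_{E_1}$. Work in $M$. By Lemma~\ref{lem:size}(a), enumerate $\operatorname{ran}(\dot X)\times Q_{<\theta}$ as $(\dot y_\eta,s_\eta)_{\eta<\gamma}$ with $\gamma<\theta$. Starting from any $r_0\in Q_{E_1}$, build a descending sequence $(r_\eta)_{\eta\le\gamma}$ in $Q_{E_1}$, using Lemma~\ref{lem:size}(b) at limit stages. Given $r_\eta$, choose $p\le s_\eta\cup r_\eta$ deciding $\dot y_\eta\in\dot B$. By Lemma~\ref{lem:hom}(b) with $J=I_{<\theta}\cup E$, the condition $p{\restriction}J=p{\restriction}\theta\cup p{\restriction}E_1$ decides it too, and $p{\restriction}\theta\le s_\eta$. Let $r_{\eta+1}=p{\restriction}E_1\le r_\eta$. For each $\eta<\gamma$ there is now $t\le s_\eta$ in $Q_{<\theta}$ such that $t\cup r_{\eta+1}$, and hence $t\cup r_\gamma$, decides $\dot y_\eta\in\dot B$. So $r_\gamma\in D$.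

By \eqref{eq:amalg}, $\{p:p{\restriction}E_1\in D\}$ is dense in $Q$, so there is $r\in D\cap G$. Let
\[
\dot B_1=\{(t,\dot y):t\in Q_{<\theta},\ \dot y\in\operatorname{ran}(\dot X),\ t\cup r\Vdash\dot y\in\dot B\}.
\]
If $\pi\in\operatorname{fix}(E_0\cup E_X)\cap\Gamma_\theta$, then $\pi\in\operatorname{fix}(E)$, so $\pi$ fixes $\dot B$, $r$ and $\dot X$, and Lemma~\ref{lem:forcing}(d) gives $\pi\dot B_1=\dot B_1$. By Lemma~\ref{lem:HS}(b), $\dot B_1\in\mathsf{HS}_{<\theta}$. If $(t,\dot y)\in\dot B_1$ and $t\in G$, then $t\cup r\in G$, so $\dot y^G\in B$. Conversely, let $\dot y^G\in B$ with $\dot y\in\operatorname{ran}(\dot X)$. Since $r\in D$, some $t\in G_{<\theta}$ has $t\cup r$ deciding $\dot y\in\dot B$. The decision is positive because $t\cup r\in G$, so $\dot y^G\in\dot B_1^G$. Hence $B=\dot B_1^G\in N_{<\theta}$.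

\medskip\noindent\emph{$\mathsf{DC}_\delta$ for $\delta<\kappa$.} We first show that for every $\lambda$ and $\eta<\kappa$,
\begin{equation}\label{eq:closed}
\text{every function }s\colon\eta\to N_{<\lambda}\text{ in }M[G_{<\lambda}]\text{ belongs to }N_{<\lambda}.
\end{equation}
Let $\dot s\in M$ be a $Q_{<\lambda}$-name for $s$. Using Collection and choice in $M$, fix $F\in M$ that assigns to each $(\zeta,p)\in\eta\times Q_{<\lambda}$ a name $\dot w\in\mathsf{HS}_{<\lambda}$ with $p\Vdash_{Q_{<\lambda}}\dot s(\check\zeta)=\dot w$, whenever there is one. For each $\zeta<\eta$ there is $p\in G_{<\lambda}$ with $(\zeta,p)\in\operatorname{dom}(F)$, by (F1). In $M[G_{<\lambda}]\models\mathsf{ZFC}$ choose such a $p_\zeta$ for each $\zeta$. By Lemma~\ref{lem:size}(c) and (F5), the sequence $(p_\zeta)_{\zeta<\eta}$ is in $M$, and so is the sequence of names $\dot w_\zeta=F(\zeta,p_\zeta)$. In $M$ choose a support for each $\dot w_\zeta$. Their union has size below $\kappa$, because $\kappa$ is regular, and it supports $\{(\emptyset,\operatorname{op}(\check\zeta,\dot w_\zeta)):\zeta<\eta\}$, a name in $\mathsf{HS}_{<\lambda}$ with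 value $s$.

Now let $X,R\in V$ satisfy the hypothesis of $\mathsf{DC}_\delta$ in $V$, and fix $\lambda$ with $X,R\in N_{<\lambda}$. In $M[G_{<\lambda}]$ fix a well-order of $X$ and define $f$ recursively, letting $f(\eta)$ be the least $x\in X$ with $(f{\restriction}\eta)\mathrel{R}x$. If $f{\restriction}\eta$ is defined and $\eta<\delta$, then $f{\restriction}\eta\in N_{<\lambda}\subseteq V$ by \eqref{eq:closed}, so such an $x$ exists. Thus $f$ is defined on $\delta$, and $f\in V$ by \eqref{eq:closed}.
\end{proof}

\section{Reduction to two ground models}\label{sec:reduction}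

The following proposition plays the role of the pairs $(c,x)$ and $(c,x')$ in Proposition~\ref{prop:toy}. The ordinal $\lambda$ replaces the length $n$, and the columns $(\mu,\nu)$ with $\nu<\chi$ are indexed by the conditions of $\mathbb P$.

\begin{proposition}\label{prop:two}
Let $\mathbb P\in M$ be ${<}\kappa$-distributive in $M$, with an ordinal $\chi$ as its underlying set. Let $\lambda\ge\chi$ be an ordinal of $M$, let $p_0\in Q_{<\lambda}$, and let $d_0\in\mathbb P$ be atomless. There are $Q$-generic filters $H,H'$ over $M$ and a filter $h\subseteq\mathbb P$ such that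
\begin{itemize}
\item[(a)] $d_0\in h$ and $p_0\in H_{<\lambda}=H'_{<\lambda}$;
\item[(b)] $h$ is $\mathbb P$-generic over $V_H$ and over $V_{H'}$;
\item[(c)] $V_H[h]=V_{H'}[h]$;
\item[(d)] $V_H\ne V_{H'}$.
\end{itemize}
\end{proposition}

We prove this in Section~\ref{sec:flip} and first deduce the theorems.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ be $Q$-generic over $M$ and $V=V_G$. By Section~\ref{sec:Q} and Proposition~\ref{prop:ZF}, $V\supseteq M$ is a ctm of $\mathsf{ZF}$ with the ordinals of $M$ that satisfies $\mathsf{DC}_\delta$ for all $\delta<\kappa$. Let $\mathbb P\in M$ be ${<}\kappa$-distributive in $M$ and let $g\notin V$ be $\mathbb P$-generic over $V$. Since $M\models\mathsf{ZFC}$, there is a bijection in $M$ from $\mathbb P$ onto an ordinal $\chi$. Transporting $\mathbb P$ and $g$ along it changes neither $V[g]$ nor the hypotheses, so we assume that the underlying set of $\mathbb P$ is $\chi$.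

Suppose that $V=\{x\in V[g]:V[g]\models\varphi(x,\dot a^g)\}$ for a $\mathbb P$-name $\dot a\in V$. By Lemmas~\ref{lem:atoms} and~\ref{lem:psi}, $g$ contains an atomless condition and a condition $d$ with $V\models\Psi_\varphi(d,\dot a,\mathbb P)$. A common extension $d_0\in g$ has both properties. Write $\dot a=\dot\alpha^G$ with $\dot\alpha\in\mathsf{HS}$; thus $\dot\alpha$ is a $Q$-name for a $\mathbb P$-name. By Lemma~\ref{lem:forcing}(c), some $p_0\in G$ forces $\Psi_\varphi(\check d_0,\dot\alpha,\check{\mathbb P})$. Fix $\lambda\ge\chi$ with $p_0\in Q_{<\lambda}$ and $\dot\alpha\in\mathsf{HS}_{<\lambda}$, and take $H,H',h$ from Proposition~\ref{prop:two}.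

By Proposition~\ref{prop:ZF}, $V_H$ and $V_{H'}$ are ctms of $\mathsf{ZF}$. Since $\dot\alpha$ is a $Q_{<\lambda}$-name and $H_{<\lambda}=H'_{<\lambda}$, the values $\dot\alpha^H$ and $\dot\alpha^{H'}$ are the same set $b$. Since $p_0\in H\cap H'$, Lemma~\ref{lem:forcing}(c) shows that both models satisfy $\Psi_\varphi(d_0,b,\mathbb P)$. By (a)--(c) and Corollary~\ref{cor:two}, $V_H=V_{H'}$, which contradicts (d).
\end{proof}

The filters $g$ and $G$ are used only to find $d_0$, $p_0$ and $\dot\alpha$. We pass to new filters because the flipping argument needs a filter generic for $\mathbb P\times Q$, and the hypotheses say only that $g$ is generic over the symmetric model $V_G$.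

\begin{proof}[Proof of Theorem~\ref{thm:cohen}]
If $U$ is a ctm of $\mathsf{ZF}$, then $M=L^U$ is a ctm of $\mathsf{ZFC}$. Let $V$ be given by Theorem~\ref{thm:main} for $\kappa=\omega$. The forcing $\mathbb P=\mathrm{Add}(\omega,1)$ is the same in $M$ and in $V$, it is ${<}\omega$-distributive, and all its conditions are atomless. So every Cohen real $g$ over $V$ satisfies $g\notin V$ by Lemma~\ref{lem:atoms}, and $V$ is not definable in $V[g]$. The system $\mathcal S=(\mathbb P,\{\mathrm{id}\},\{\{\mathrm{id}\}\})$ is in $V$ and $V[g]_{\mathcal S}=V[g]$.
\end{proof}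

Since Cohen reals over the countable model $V$ exist, Theorem~\ref{thm:cohen} answers the Question negatively.

\section{Flipping the tail along a generic filter}\label{sec:flip}

Fix $\mathbb P,\chi,\lambda,p_0,d_0$ as in Proposition~\ref{prop:two}. A filter on $\mathbb P$ is now a subset of $\chi$, and we use it to select the columns in which the two coordinates of each cell are interchanged.

\subsection*{Flips}
For $p\in Q$ let
\[
n(p)=\{\nu<\chi:(\mu,\nu,\xi,i)\in\operatorname{dom}(p)\text{ for some }\mu\ge\lambda,\ \xi,\ i\},
\]
an element of $M$ of size below $\kappa$. For an arbitrary set $s\subseteq\chi$, not necessarily in $M$, let $\tau_sp$ be obtained from $p$ by moving the entry at $(\mu,\nu,\xi,i)$ to $(\mu,\nu,\xi,1-i)$ whenever $\mu\ge\lambda$ and $\nu\in s$, and leaving all other entries in place. The function $\tau_sp$ depends only on $p$ and $s\cap n(p)$, so it is in $M$, and is a condition, if $s\cap n(p)\in M$. Call $s$ \emph{admissible} if $s\cap n(p)\in M$ for all $p\in Q$. Every $s\in M$ is admissible.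

\begin{lemma}\label{lem:tau}
Let $s\subseteq\chi$ be admissible, $p\in Q$ and $\pi\in\Gamma$. Then $\tau_s$ is an automorphism of $(Q,\le)$ with $\tau_s\tau_sp=p$ and $n(\tau_sp)=n(p)=n(\pi p)$. Moreover $\pi\tau_sp=\tau_s\pi p$, and $\tau_sp=p$ if $p\in Q_{<\lambda}$.
\end{lemma}

\begin{proof}
The map $\tau_s$ relabels the domains of all conditions by one involution of $I\times2$, so it preserves the order and is its own inverse. This involution and $\pi$ both preserve $\mu$ and $\nu$, which gives the statements about $n$. They commute, because the involution changes only $i$, depending only on $(\mu,\nu)$, while $\pi$ changes only $\xi$, independently of $i$. Coordinates with $\mu<\lambda$ are not moved by the involution.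
\end{proof}

We want to flip along a generic filter $h$, so we approximate $h$ by sets in $M$. Let $\dot h=\{(e,\check e):e\in\mathbb P\}$ be the name of the $\mathbb P$-generic filter, and let $\Vdash_{\mathbb P}$ be the forcing relation over $M$. For $e\in\mathbb P$ let $s(e)=\{\nu<\chi:e\Vdash_{\mathbb P}\check\nu\in\dot h\}\in M$. We say that $e$ \emph{decides} $p\in Q$ if for each $\nu\in n(p)$ either $e\Vdash_{\mathbb P}\check\nu\in\dot h$ or $e\Vdash_{\mathbb P}\check\nu\notin\dot h$. This relation and the map $(e,p)\mapsto\tau_{s(e)}p$ are definable over $M$.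

\begin{lemma}\label{lem:decide}
Let $p\in Q$.
\begin{itemize}
\item[(a)] The set of $e\in\mathbb P$ that decide $p$ is dense and open.
\item[(b)] If $e$ decides $p$ and $e'\le e$, then $\tau_{s(e')}p=\tau_{s(e)}p$.
\item[(c)] If $h$ is $\mathbb P$-generic over $M$, then $h$ is admissible, some $e\in h$ decides $p$, and $\tau_hp=\tau_{s(e)}p$ for every such $e$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For each $\nu$ the set of conditions that force $\check\nu\in\dot h$ or force $\check\nu\notin\dot h$ is dense and open by (F2). We intersect $|n(p)|<\kappa$ of these sets in $M$ and use ${<}\kappa$-distributivity.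

(b) For $\nu\in n(p)$, the condition $e'$ makes the same decision as $e$, so $s(e')\cap n(p)=s(e)\cap n(p)$.

(c) By (a), some $e\in h$ decides $p$. For every such $e$ and $\nu\in n(p)$ the decision of $e$ is true of $h$, so $h\cap n(p)=s(e)\cap n(p)\in M$.
\end{proof}

Part (a) is the only use of distributivity, and admissibility of $h$ is what the method needs: if $a\in M$ is a subset of $\chi$ of size below $\kappa$ with $h\cap a\notin M$, and $p$ has domain $\{(\mu,\nu,0,0):\nu\in a\}$ for some $\mu\ge\lambda$ in $C$, then $h\cap a$ can be read off the domain of $\tau_hp$, so $\tau_hp$ is not a condition.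

\subsection*{The filters}
There are countably many dense subclasses of $\mathbb P\times Q$, so there is a filter $K\ni(d_0,p_0)$ on $\mathbb P\times Q$ that meets all of them. Let $h$ and $H$ be its projections, which are filters. Then $K=h\times H$: if $(e,p),(e',p')\in K$, a common extension in $K$ lies below $(e,p')$. If $D\in M$ is dense in $\mathbb P$, then $D\times Q$ is dense, so $h$ is $\mathbb P$-generic over $M$. By Lemmas~\ref{lem:decide}(c) and~\ref{lem:tau}, $\tau_h$ is an automorphism of $(Q,\le)$, although it is not definable over $M$ in general. Put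
\[
H'=\{p\in Q:\tau_hp\in H\}.
\]
Then $H'$ is a filter and $H=\{p\in Q:\tau_hp\in H'\}$. Since $\tau_h$ is the identity on $Q_{<\lambda}$, we have $H_{<\lambda}=H'_{<\lambda}\ni p_0$. This is part (a) of Proposition~\ref{prop:two}.

\begin{lemma}\label{lem:generic}
The filter $h\times H'$ meets every dense subclass of $\mathbb P\times Q$. The filters $H,H'$ are $Q$-generic over $M$, and $h$ is $\mathbb P$-generic over $V_H$ and over $V_{H'}$.
\end{lemma}

\begin{proof}
Let $D$ be a dense subclass of $\mathbb P\times Q$. A filter that meets the downward closure of $D$ meets $D$, so we may assume that $D$ is open. The class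
\[
D^*=\{(e,\tau_{s(e)}p):(e,p)\in D,\ e\text{ decides }p\}
\]
is dense. Indeed, given $(e_0,q_0)$, choose $e_1\le e_0$ deciding $q_0$ and put $p_1=\tau_{s(e_1)}q_0$. Then $e_1$ decides $p_1$, since $n(p_1)=n(q_0)$. Choose $(e,p)\in D$ below $(e_1,p_1)$; by openness and Lemma~\ref{lem:decide}(a) we may assume that $e$ decides $p$. By Lemmas~\ref{lem:tau} and~\ref{lem:decide}(b), $\tau_{s(e)}p\le\tau_{s(e)}p_1=\tau_{s(e_1)}p_1=q_0$. So $K$ meets $D^*$: there is $(e,p)\in D$ such that $e\in h$ decides $p$ and $\tau_hp=\tau_{s(e)}p\in H$. Thus $(e,p)\in D\cap(h\times H')$.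

Let $H^*$ be $H$ or $H'$, so that $h\times H^*$ meets every dense subclass of $\mathbb P\times Q$. If $D$ is a dense subclass of $Q$, then $\mathbb P\times D$ is dense, so $H^*$ is $Q$-generic. If $D\in M$ is dense in $\mathbb P\times Q_{<\theta}$, then $\{(e,p):(e,p{\restriction}\theta)\in D\}$ is dense in $\mathbb P\times Q$ by \eqref{eq:amalg}. So $h\times H^*_{<\theta}$ is $\mathbb P\times Q_{<\theta}$-generic over $M$, and $h$ is $\mathbb P$-generic over $M[H^*_{<\theta}]$ by (F4). Every dense subset of $\mathbb P$ in $V_{H^*}$ lies in some $N^{H^*}_{<\theta}\subseteq M[H^*_{<\theta}]$, so $h$ meets it.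
\end{proof}

This gives part (b). In particular, $V_H$ and $V_{H'}$ are ctms of $\mathsf{ZF}$ by Proposition~\ref{prop:ZF}, and so are $V_H[h]$ and $V_{H'}[h]$ by (F1).

\subsection*{The extensions agree}
In Proposition~\ref{prop:toy} each real was computed from the other and $c$. Here $H$ is not an element of $V_H[h]$, so we must show element by element that $\dot x^{H'}\in V_H[h]$. The flipped name $\tau_h\dot x$ would have value $\dot x^{H'}$ under $H$, but it need not lie in $M$. We therefore build a name that lists all flips $\tau_{s(e)}$ at once, each tagged with the condition $e$, and leave it to $h$ to select the right ones. The result is symmetric because flips commute with $\Gamma$.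

\begin{lemma}\label{lem:same}
$V_H[h]=V_{H'}[h]$.
\end{lemma}

\begin{proof}
For $Q$-names define, by recursion in $M$,
\[
\dot x^\sharp=\{(\tau_{s(e)}p,\operatorname{op}(\check e,\dot y^\sharp)):(p,\dot y)\in\dot x,\ e\in\mathbb P\text{ decides }p\}.
\]
Let $\pi\in\Gamma$. By Lemma~\ref{lem:tau}, $e$ decides $p$ if and only if $e$ decides $\pi p$, and $\pi\tau_{s(e)}p=\tau_{s(e)}\pi p$. By induction,
\[
\pi(\dot x^\sharp)=\{(\tau_{s(e)}\pi p,\operatorname{op}(\check e,(\pi\dot y)^\sharp)):(p,\dot y)\in\dot x,\ e\text{ decides }\pi p\}=(\pi\dot x)^\sharp .
\]
Hence every support of $\dot x$ supports $\dot x^\sharp$. The names appearing in $\dot x^\sharp$ have the form $\operatorname{op}(\check e,\dot y^\sharp)$ with $\dot y\in\operatorname{ran}(\dot x)$, so by induction $\dot x\in\mathsf{HS}$ implies $\dot x^\sharp\in\mathsf{HS}$.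

Let $\dot x\in\mathsf{HS}$. The set
\[
(\dot x^\sharp)^H=\{(e,(\dot y^\sharp)^H):(p,\dot y)\in\dot x,\ e\text{ decides }p,\ \tau_{s(e)}p\in H\}
\]
belongs to $V_H$ and is a $\mathbb P$-name by induction. By Lemma~\ref{lem:decide}(c), for $p\in Q$ there is $e\in h$ deciding $p$ with $\tau_{s(e)}p\in H$ if and only if $\tau_hp\in H$, that is, if and only if $p\in H'$. So by induction
\[
((\dot x^\sharp)^H)^h=\{((\dot y^\sharp)^H)^h:(p,\dot y)\in\dot x,\ p\in H'\}=\{\dot y^{H'}:(p,\dot y)\in\dot x,\ p\in H'\}=\dot x^{H'}.
\]
Thus $V_{H'}\subseteq V_H[h]$. Since $V_H[h]$ is a transitive model of $\mathsf{ZF}$ that includes $V_{H'}\cup\{h\}$, the minimality in (F1) gives $V_{H'}[h]\subseteq V_H[h]$. The argument used Lemma~\ref{lem:generic} and the equivalence of $p\in H'$ with $\tau_hp\in H$, and both are symmetric in $H$ and $H'$. So the reverse inclusion holds as well.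
\end{proof}

\subsection*{The ground models differ}

\begin{lemma}\label{lem:differ}
$V_H\ne V_{H'}$.
\end{lemma}

\begin{proof}
Fix $\mu\in C$ with $\mu\ge\lambda$. Since $\lambda\ge\chi$, every $\nu<\chi$ indexes a column $(\mu,\nu)$. We have $H'=\{\tau_hp:p\in H\}$, so by the definition of $\tau_h$, for $\nu<\chi$,
\[
x^{H'}_{\mu,\nu,\xi,i}=\begin{cases}x^H_{\mu,\nu,\xi,1-i}&\text{if }\nu\in h,\\ x^H_{\mu,\nu,\xi,i}&\text{if }\nu\notin h.\end{cases}
\]
If $\nu\notin h$, then $A^{H'}_{\mu,\nu}=A^H_{\mu,\nu}$. If $\nu\in h$, then $A^{H'}_{\mu,\nu}=\{(x^H_{\mu,\nu,\xi,1},x^H_{\mu,\nu,\xi,0}):\xi<\kappa\}$. This set does not contain the element $(x^H_{\mu,\nu,0,0},x^H_{\mu,\nu,0,1})$ of $A^H_{\mu,\nu}$, because $x^H_{\mu,\nu,0,0}\ne x^H_{\mu,\nu,\xi,1}$ for all $\xi$ by Lemma~\ref{lem:A}. Therefore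
\[
h=\{\nu<\chi:A^H_\mu\text{ and }A^{H'}_\mu\text{ have different fibers at }\nu\}.
\]
By Lemma~\ref{lem:A}, $A^H_\mu\in V_H$ and $A^{H'}_\mu\in V_{H'}$. If $V_H=V_{H'}$, then both sets lie in $V_H$, and $h\in V_H$ by Separation. But $h$ is $\mathbb P$-generic over $V_H$ and contains the atomless condition $d_0$, so $h\notin V_H$ by Lemma~\ref{lem:atoms}.
\end{proof}

Lemmas~\ref{lem:same} and~\ref{lem:differ} are parts (c) and (d). This completes the proof of Proposition~\ref{prop:two}, and with it the proofs of Theorems~\ref{thm:cohen} and~\ref{thm:main}.

\begin{thebibliography}{1}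
\bibitem{KS} Asaf Karagila and Jonathan Schilhan, \emph{Towards a theory of symmetric extensions}, arXiv:2602.17338 (2026).
\end{thebibliography}
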